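\title{The noncommutative Hardy algebra is a Sylvester domain}

\begin{abstract}
The algebra $\mathbb{H}^\infty_d$ of uniformly bounded noncommutative functions on the unit row-ball is not a semifir. We show that it is nevertheless a Sylvester domain, for every $d$. The inner rank of a matrix over $\mathbb{H}^\infty_d$ equals its inner rank over the ring of formal power series in $d$ noncommuting variables, and it is attained by a factorization whose left factor is an isometric multiplier of the full Fock space. The same method shows that $\mathbb{H}^\infty_d$ is right coherent of weak global dimension exactly $2$, and it identifies the universal skew field of fractions of $\mathbb{H}^\infty_d$ inside that of the formal power series ring.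
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection*{Inner rank and Sylvester domains}

Rings are associative with $1$. Let $\Lambda$ be a ring and $A\in\Lambda^{m\times n}$. The \emph{inner rank} $\rho_\Lambda(A)$ is the least integer $r\ge 0$ such that $A=PQ$ with $P\in\Lambda^{m\times r}$ and $Q\in\Lambda^{r\times n}$; we then say that $A$ \emph{factors through} $r$. A product through $r=0$ is the zero matrix, so $\rho_\Lambda(A)=0$ exactly when $A=0$, and always $\rho_\Lambda(A)\le\min(m,n)$. Over a skew field the inner rank is the ordinary rank. There, $AB=0$ says that the column space of $B$ lies in the kernel of $A$, and counting dimensions gives the law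
\begin{equation}\label{eq:sylvester}
A\in\Lambda^{m\times n},\quad B\in\Lambda^{n\times p},\quad AB=0\qquad\Longrightarrow\qquad \rho_\Lambda(A)+\rho_\Lambda(B)\le n .
\end{equation}
A nonzero ring $\Lambda$ in which \eqref{eq:sylvester} holds for all $m,n,p$ is a \emph{Sylvester domain}. For $n=1$ the law says that the product of a nonzero column and a nonzero row is nonzero, that is, $\Lambda$ has no zero divisors. For $n=2$ it already says more.

\begin{example}\label{ex:cusp}
Let $\Lambda=\mathbb{C}[t^2,t^3]$, the ring of polynomials without linear term, and
\[
A=\begin{pmatrix}t^2&t^3\\ t^3&t^4\end{pmatrix},\qquad B=\begin{pmatrix}t^4&-t^3\\ -t^3&t^2\end{pmatrix}.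
\]
Then $AB=0$. Suppose that $A=\binom{p_1}{p_2}(q_1\ \ q_2)$ over $\Lambda$. From $p_1q_1=t^2$ and $t\notin\Lambda$ we get $p_1=c$ or $p_1=ct^2$ with $c\in\mathbb{C}\setminus\{0\}$. In the first case $q_1=c^{-1}t^2$ and $p_2=ct$; in the second $q_2=c^{-1}t$. Neither lies in $\Lambda$. So $\rho_\Lambda(A)=2$, $\rho_\Lambda(B)\ge1$, and $\Lambda$ is not a Sylvester domain. Over the larger ring $\mathbb{C}[[t]]$ the same matrix $A=\binom{1}{t}(t^2\ \ t^3)$ has inner rank $1$.
\end{example}

The law \eqref{eq:sylvester} matters for embeddings in skew fields. A ring homomorphism carries factorizations to factorizations, so it cannot raise the inner rank. Hence an $n\times n$ matrix can become invertible over a skew field only if it is \emph{full}, that is, of inner rank $n$. A Sylvester domain attains this bound: it has a universal skew field of fractions, over which every full matrix becomes invertible \cite[Ch.~7]{Cohn}.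

A \emph{semifir} is a nonzero ring in which every finitely generated right ideal is free, of unique rank. In a semifir every relation $ab=0$, with $a$ a row and $b$ a column of length $n$, can be \emph{trivialized}: there is an invertible $n\times n$ matrix $U$ such that, for each $i$, the $i$-th entry of $aU$ or the $i$-th entry of $U^{-1}b$ is zero. Every semifir is a Sylvester domain \cite{Cohn}.

\subsection*{The NC Hardy algebra}

Fix an integer $d\ge1$. The noncommutative (NC) unit row-ball is
\[
\mathbb{B}^d_{\mathbb{N}}=\bigsqcup_{n\ge1}\bigl\{Z=(Z_1,\dots,Z_d)\in(\mathbb{C}^{n\times n})^d:\ \|Z_1Z_1^*+\dots+Z_dZ_d^*\|<1\bigr\}.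
\]
An \emph{NC function} $\varphi$ on $\mathbb{B}^d_{\mathbb{N}}$ sends each $d$-tuple of $n\times n$ matrices to an $n\times n$ matrix, satisfies $\varphi(Z\oplus Z')=\varphi(Z)\oplus\varphi(Z')$, and satisfies $\varphi(T^{-1}ZT)=T^{-1}\varphi(Z)T$ whenever $T$ is invertible and both $Z$ and $T^{-1}ZT$ lie in the ball. The \emph{NC Hardy algebra} $\mathbb{H}^\infty_d$ consists of the NC functions with $\sup_Z\|\varphi(Z)\|<\infty$.

We use an equivalent description by power series. Let
\[
S=\mathbb{C}\langle\langle z_1,\dots,z_d\rangle\rangle
\]
be the ring of formal series $x=\sum_w\hat x(w)\,w$, where $w$ runs over the words in the noncommuting letters $z_1,\dots,z_d$ and the product extends concatenation. We write $|w|$ for the length of $w$, $1$ for the empty word and $x(0)=\hat x(1)$ for the constant term, and we use the same notation for matrices over $S$. The NC Hardy space, or full Fock space, $\mathcal{F}=\mathbb{H}^2_d\subset S$ is the Hilbert space of series with $\|x\|^2=\sum_w|\hat x(w)|^2<\infty$; the words form an orthonormal basis. Taylor expansion at $0$ identifies $\mathbb{H}^\infty_d$ with the algebra of left multipliers of $\mathcal{F}$,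
\[
R=\{h\in\mathcal{F}:\ x\mapsto hx\ \text{is a bounded operator on }\mathcal{F}\},
\]
which is also the algebra generated by the left shifts $x\mapsto z_ix$ and closed in the weak operator topology. From now on $R=\mathbb{H}^\infty_d$; it is a subring of $S$, and $R\subset\mathcal{F}\subset S$. For $d=1$ these are $H^\infty(\mathbb{D})\subset H^2(\mathbb{D})\subset\mathbb{C}[[z]]$. A matrix $A\in R^{m\times n}$ acts by left multiplication as a bounded operator $\mathcal{F}^n\to\mathcal{F}^m$ between spaces of columns, where $\mathcal{F}^n=\mathcal{F}\otimes\mathbb{C}^n$; the norm $\|A\|$ is the norm of this operator, and $A$ is \emph{inner} if the operator is an isometry.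

As recorded in \cite{AMS}, $R$ is projective-free but is not a semifir, and this fails already for $d=1$, where
\begin{equation}\label{eq:fg}
f(z)=e^{\frac{z+1}{z-1}},\qquad g(z)=1-z
\end{equation}
generate a proper ideal that is not principal. The following question is posed in \cite{AMS}.

\medskip
\noindent\textbf{Problem.} \emph{Is $\mathbb{H}^\infty_d$ a Sylvester domain?}
\medskip

An invertible matrix that trivializes a relation is the natural tool for proving \eqref{eq:sylvester}, and over $R$ this tool is lost (Proposition~\ref{prop:notsemifir}). But \eqref{eq:sylvester} asks only for factorizations $A=PQ$, with no invertibility. What goes wrong with the pair \eqref{eq:fg} is that $1$ is not a combination of $f$ and $g$, although they have no common divisor other than units (Lemma~\ref{lem:fg}). This is a failure of B\'ezout identities, not of divisibility, so one may guess that the answer is positive. It is.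

\begin{theorem}\label{thm:main}
Let $d\ge1$, $R=\mathbb{H}^\infty_d$ and $S=\mathbb{C}\langle\langle z_1,\dots,z_d\rangle\rangle$. For every matrix $A$ over $R$,
\[
\rho_R(A)=\rho_S(A).
\]
Consequently $R$ is a Sylvester domain. Moreover, every $A\in R^{m\times n}$ with $r=\rho_R(A)\ge1$ factors as $A=\Theta A'$ with $\Theta\in R^{m\times r}$ inner, $A'\in R^{r\times n}$ and $\|A'\|=\|A\|$.
\end{theorem}

The ring $S$ is a Sylvester domain for an elementary reason: a series with nonzero constant term is a unit. Example~\ref{ex:cusp} shows that this property does not pass to subrings and that the inner rank can drop in the passage from a subring to $S$. The content of Theorem~\ref{thm:main} is therefore that a formal factorization $A=PQ$ through $r$, whose factors need not converge anywhere, can be replaced by a bounded one through $r$. The replacement of $P$ is read off from the space $\mathcal{F}^m\cap PS^r$ of square-summable columns in the formal column space of $P$.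

Section~\ref{sec:fock} collects the operator theory of $\mathcal{F}$, Section~\ref{sec:onevar} treats the pair \eqref{eq:fg} and a singular $2\times2$ matrix in one variable, Section~\ref{sec:formal} treats $S$, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Sections~\ref{sec:homological} and~\ref{sec:field} apply the method to kernels, coherence and weak dimension, and to the universal skew field of fractions of $R$.

\section{Right shifts on the Fock space}\label{sec:fock}

A sequence of columns $x_N\in S^n$ converges \emph{coefficientwise} to $x$ if $\hat x_N(w)\to\hat x(w)$ in $\mathbb{C}^n$ for each word $w$. Convergence in the norm of $\mathcal{F}^n$ implies coefficientwise convergence. For $P\in S^{m\times n}$ we have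
\begin{equation}\label{eq:product}
\widehat{Px}(w)=\sum_{w=uv}\hat P(u)\,\hat x(v),
\end{equation}
a finite sum over the ways of cutting $w$ in two. So left multiplication by $P$ preserves coefficientwise convergence, and $P\mapsto P(0)$ is multiplicative.

\begin{lemma}\label{lem:units}
A square matrix $M$ over $S$ is invertible if and only if $M(0)$ is invertible over $\mathbb{C}$.
\end{lemma}

\begin{proof}
If $MN=I$ then $M(0)N(0)=I$. Conversely, if $M(0)$ is invertible, write $M=M(0)(I-N)$ with $N(0)=0$. Only words of length at least $j$ occur in $N^j$, so $\sum_{j\ge0}N^j$ is a well-defined matrix over $S$, and it is a two-sided inverse of $I-N$.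
\end{proof}

Matrices act on the left, so the operation that they do not disturb is the addition or removal of letters at the right end of a word. The next lemma is used at the decisive point of both the algebraic and the analytic half of the proof.

\begin{lemma}[removing the last letters]\label{lem:strip}
Let $e\ge0$ and let $x\in S^n$ satisfy $\hat x(w)=0$ for $|w|<e$.
\begin{enumerate}
\item[(a)] There are unique $x_u\in S^n$, $|u|=e$, with $x=\sum_{|u|=e}x_uu$; they are given by $\widehat{x_u}(w)=\hat x(wu)$.
\item[(b)] $x\in\mathcal{F}^n$ if and only if every $x_u\in\mathcal{F}^n$, and then $\|x\|^2=\sum_{|u|=e}\|x_u\|^2$.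
\item[(c)] If $P\in S^{m\times n}$, then $\widehat{Px}(w)=0$ for $|w|<e$, and $(Px)_u=Px_u$ for $|u|=e$.
\end{enumerate}
\end{lemma}

\begin{proof}
Every word of length at least $e$ is of the form $wu$ with $|u|=e$ in exactly one way. This gives (a), and it shows that the coefficients of the $x_u$ together are the coefficients of $x$, each listed once, which gives (b). For (c), $Px=\sum_{|u|=e}(Px_u)u$; apply the uniqueness in (a).
\end{proof}

For a word $u$ define $V_ux=xu$ on $\mathcal{F}^n$, and put $V_i=V_{z_i}$; these are the \emph{right shifts}. Each $V_u$ is a product of the $V_i$, since $V_uV_v=V_{vu}$. For fixed $N$, the operators $V_u$ with $|u|=N$ are isometries with pairwise orthogonal ranges, because words with different endings of length $N$ are different. The right shifts give a test for membership in $R$ that mentions no formula.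

\begin{lemma}\label{lem:commutant}
A bounded operator $T:\mathcal{F}^n\to\mathcal{F}^m$ is left multiplication by a matrix in $R^{m\times n}$ if and only if $TV_i=V_iT$ for $i=1,\dots,d$.
\end{lemma}

\begin{proof}
Left multiplication commutes with right multiplication by associativity. For the converse, the right shifts act on columns entry by entry, so each block of $T$ commutes with them and we may take $m=n=1$. Put $h=T1\in\mathcal{F}$. For a word $u$ we have $Tu=TV_u1=V_uT1=hu$, so $Tx=hx$ for polynomials $x$. For $x\in\mathcal{F}$ let $x_N$ be the sum of its terms of length at most $N$. Then $Tx_N\to Tx$ in norm, and $hx_N\to hx$ coefficientwise, so $Tx=hx$. Thus $x\mapsto hx$ is bounded and $h\in R$.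
\end{proof}

The adjoint of an inner matrix is a left inverse as an operator, but it is not a multiplier: for $\Theta=z_1$ we have $\Theta^*V_11=1$ and $V_1\Theta^*1=0$. On the range of $\Theta$ the defect disappears, and this lets us divide.

\begin{lemma}[division by an inner matrix]\label{lem:division}
Let $\Theta\in R^{m\times k}$ be inner and let $A\in R^{m\times n}$ satisfy $A\mathcal{F}^n\subset\Theta\mathcal{F}^k$. Then $A=\Theta A'$ with $A'\in R^{k\times n}$ and $\|A'\|=\|A\|$.
\end{lemma}

\begin{proof}
Put $A'=\Theta^*A$, a bounded operator. Since $\Theta$ is an isometry, $\Theta\Theta^*$ is the orthogonal projection onto $\Theta\mathcal{F}^k$, so $\Theta A'=A$. Then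
\[
\Theta A'V_i=AV_i=V_iA=V_i\Theta A'=\Theta V_iA',
\]
and $\Theta$ is injective, so $A'V_i=V_iA'$. By Lemma~\ref{lem:commutant}, $A'\in R^{k\times n}$. Finally $\|Ax\|=\|\Theta A'x\|=\|A'x\|$ for all $x$.
\end{proof}

Inner matrices come from invariant subspaces. Let $G\subset\mathcal{F}^m$ be a closed subspace with $V_iG\subset G$ for all $i$; we call such a $G$ \emph{invariant}. Then $G_1=\bigoplus_iV_iG$ is a closed subspace of $G$, being a finite orthogonal sum of isometric images of $G$. The \emph{wandering subspace} of $G$ is $W=G\ominus G_1$.

\begin{lemma}[Wold decomposition]\label{lem:wold}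
Let $G\subset\mathcal{F}^m$ be invariant, with wandering subspace $W$ of finite dimension $k$. Then $G=\Theta\mathcal{F}^k$ for an inner matrix $\Theta\in R^{m\times k}$.
\end{lemma}

Here and below a matrix may have no columns; for $k=0$ the lemma says $G=0$.

\begin{proof}
Applying the isometry $V_u$ to $G=W\oplus\bigoplus_iV_iG$ gives $V_uG=V_uW\oplus\bigoplus_iV_{z_iu}G$. Every word of length $N+1$ is uniquely of the form $z_iu$ with $|u|=N$, so induction on $N$ yields
\[
G=\bigoplus_{|u|<N}V_uW\ \oplus\ \bigoplus_{|u|=N}V_uG\qquad(N\ge0).
\]
In particular the spaces $V_uW$ are pairwise orthogonal. A vector of $G$ orthogonal to all of them lies in $\bigoplus_{|u|=N}V_uG$ for every $N$, so its coefficients vanish at all words of length less than $N$, for every $N$; it is zero. Hence $G=\bigoplus_uV_uW$. If $\theta_1,\dots,\theta_k$ is an orthonormal basis of $W$, then $\{\theta_ju\}_{j,u}$ is an orthonormal basis of $G$. Let $e_1,\dots,e_k$ be the standard basis of $\mathbb{C}^k$. The rule $\Theta(e_ju)=\theta_ju$ sends an orthonormal basis of $\mathcal{F}^k$ onto one of $G$, so it defines an isometry with range $G$, and this isometry commutes with the right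 shifts. By Lemma~\ref{lem:commutant}, $\Theta\in R^{m\times k}$.
\end{proof}

Lemmas~\ref{lem:division} and~\ref{lem:wold} give a recipe: if an invariant subspace $G$ contains $A\mathcal{F}^n$ and its wandering subspace has dimension $k<\infty$, then $A$ factors through $k$ over $R$. The task is to choose $G$ so that $k\le\rho_S(A)$.

\section{One variable}\label{sec:onevar}

We use the standard facts that a function in $H^2(\mathbb{D})$ has boundary values almost everywhere on the unit circle $\mathbb{T}$, that boundary values multiply, and that the inner product of $H^2(\mathbb{D})$ is $\int x\bar y$, the integral over $\mathbb{T}$ with respect to normalized arc length.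

\subsection*{A relation that cannot be trivialized}

We include a proof of the fact quoted from \cite{AMS}, in a form that shows what fails.

\begin{lemma}\label{lem:fg}
Let $f,g$ be as in \eqref{eq:fg}. Every common divisor of $f$ and $g$ in $H^\infty(\mathbb{D})$ is a unit, and the ideal generated by $f$ and $g$ is proper. Hence this ideal is not principal.
\end{lemma}

\begin{proof}
Since $\operatorname{Re}\frac{z+1}{z-1}=\frac{|z|^2-1}{|z-1|^2}$, we have $|f|\le1$ on $\mathbb{D}$ and $|f|=1$ on $\mathbb{T}\setminus\{1\}$. Let $f=ha$ and $g=hb$ with $h,a,b\in H^\infty(\mathbb{D})$. Then $|h|\ge1/\|a\|_\infty$ almost everywhere on $\mathbb{T}$, so multiplication by $h$ is bounded below on $H^2(\mathbb{D})$ and has closed range. The range contains $gH^2(\mathbb{D})$, which is dense: a vector orthogonal to $z^j-z^{j+1}$ for all $j$ has all its coefficients equal, hence zero. So multiplication by $h$ is an invertible operator. Its inverse commutes with the shift, and Lemma~\ref{lem:commutant} gives $1/h\in H^\infty(\mathbb{D})$. Next, $f(t)\to0$ and $g(t)\to0$ as $t\uparrow1$ along the real axis, so every element of the ideal tends to $0$ there, and $1$ does not.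 A generator of the ideal would be a common divisor of $f$ and $g$, hence a unit, which is impossible for a proper ideal.
\end{proof}

The example moves to every $d$ through two homomorphisms. First, if $\varphi\in H^\infty(\mathbb{D})$, then $\varphi(z_1)\in R$. Indeed, let $\mathcal{F}_1\cong H^2(\mathbb{D})$ be the closed span of the powers of $z_1$. Then $\mathcal{F}=\bigoplus_w\mathcal{F}_1w$, where $w$ runs over the words that do not begin with $z_1$, and left multiplication by $\varphi(z_1)$ acts on each summand as multiplication by $\varphi$ on $H^2(\mathbb{D})$. Second, let $\pi:S\to\mathbb{C}[[z]]$, $\pi(h)=h(z,0,\dots,0)$, be the ring homomorphism that deletes the words containing a letter other than $z_1$. If $h\in R$ and $x\in\mathcal{F}_1$, the orthogonal projection of $hx$ onto $\mathcal{F}_1$ is $\pi(h)x$, so $\pi(h)$ is a bounded multiplier of $H^2(\mathbb{D})$. Thus $\pi$ maps $R$ into $H^\infty(\mathbb{D})$, and onto it because $\pi(\varphi(z_1))=\varphi$. We write $f,g\in R$ for $f(z_1),g(z_1)$; these elements commute.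

\begin{proposition}\label{prop:notsemifir}
For every $d$, the right ideal $fR+gR$ is not principal, and the relation $ab=0$ with $a=(f\ \ g)$, $b=\binom{g}{-f}$ cannot be trivialized over $R$.
\end{proposition}

\begin{proof}
If $fR+gR=hR$, then applying $\pi$ shows that $\pi(h)$ generates the ideal of Lemma~\ref{lem:fg}, a contradiction. Suppose that $U\in GL_2(R)$ trivializes the relation. Since $U^{-1}b\ne0$, some entry of $aU$ is zero. Then $fR+gR=aR^2=aUR^2$ is generated by the other entry.
\end{proof}

So Theorem~\ref{thm:main} gives the inner-rank law for relations that need not be trivializable over $R$.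

\subsection*{A singular $2\times2$ matrix}

Let $d=1$ and let $A=(a_{ij})$ be a nonzero $2\times2$ matrix over $H^\infty(\mathbb{D})$ with $\det A=0$. We show that $A$ is a column times a row over $H^\infty(\mathbb{D})$; this is the statement that failed in Example~\ref{ex:cusp}.

Formally there is no difficulty. A nonzero element of $\mathbb{C}[[z]]$ is a power of $z$ times a unit, so an entry of $A$ with the lowest order of vanishing at $0$ divides the other entries. After permuting rows and columns this entry is $a_{11}$. With $\varphi=a_{21}/a_{11}\in\mathbb{C}[[z]]$, the identity $a_{11}(a_{22}-\varphi a_{12})=\det A=0$ gives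
\[
A=\binom{1}{\varphi}(a_{11}\ \ a_{12}).
\]
The quotient $\varphi$ need not be bounded, or even lie in $H^2(\mathbb{D})$. We keep from this factorization only the formal line spanned by its left factor, and look at the square-summable vectors on it:
\[
G=\Bigl\{\tbinom{x}{\varphi x}:\ x\in H^2(\mathbb{D}),\ \varphi x\in H^2(\mathbb{D})\Bigr\}.
\]
This space contains the range of $A$ and is invariant under multiplication by $z$. It is closed: if $x_N\to x$ and $\varphi x_N\to y$ in norm, then $\varphi x_N\to\varphi x$ coefficientwise, so $y=\varphi x$. The point is that $G$ is also stable under \emph{division} by $z$. If $\binom{x}{\varphi x}\in G$ and $x(0)=0$, write $x=x'z$; then $x'$ and $\varphi x'$ have the same norms as $x$ and $\varphi x$, so $\binom{x'}{\varphi x'}\in G$. Hence the linear functional $\binom{x}{\varphi x}\mapsto x(0)$ has its kernel in $zG$, it is injective on $W=G\ominus zG$, and $\dim W\le1$. As $G\neq0$, Lemma~\ref{lem:wold} gives $G=\theta H^2(\mathbb{D})$ with $\theta$ an inner column, and Lemma~\ref{lem:division} gives $A=\theta A'$ with $A'$ a bounded row.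

\begin{example}\label{ex:golden}
Let $a,b\in H^\infty(\mathbb{D})$ with $a(0)\ne0$, and let $A$ have rows $(1-z)(a\ \ b)$ and $(a\ \ b)$. Then $\varphi=(1-z)^{-1}=\sum_jz^j\notin H^2(\mathbb{D})$ and $G=\{\binom{(1-z)y}{y}:y\in H^2(\mathbb{D})\}$. Put $\alpha=\frac{\sqrt5+1}{2}$ and $\beta=\frac{\sqrt5-1}{2}$, so that $\alpha^2+\beta^2=3$, $\alpha\beta=1$, and on $\mathbb{T}$
\[
|1-z|^2+1=3-z-\bar z=|\alpha-\beta z|^2 .
\]
Since $\alpha>\beta>0$, the function $\alpha-\beta z$ is a unit of $H^\infty(\mathbb{D})$. The vector $\theta=(\alpha-\beta z)^{-1}\binom{1-z}{1}\in G$ has norm $1$, and its inner product with $z\binom{(1-z)y}{y}$ is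
\[
\int\frac{|\alpha-\beta z|^2}{\alpha-\beta z}\,\overline{zy}=\overline{\int(\alpha-\beta z)\,zy}=0 .
\]
So $W=\mathbb{C}\theta$, and the method returns $A=\theta\cdot(\alpha-\beta z)(a\ \ b)$.
\end{example}

One might try the smallest invariant subspace containing the range of $A$, namely its closure. In several variables this choice gives too many columns.

\begin{example}\label{ex:row}
Let $d=2$ and $A=(z_1\ \ z_2)$, so $\rho_R(A)=\rho_S(A)=1$. The range $G=z_1\mathcal{F}\oplus z_2\mathcal{F}$ consists of the series without constant term, $G_1$ consists of the series without terms of length less than $2$, and $W$ is spanned by $z_1$ and $z_2$. The recipe yields only a factorization through $2$. This $G$ is not stable under removing the last letter: it contains $1\cdot z_1$ but not $1$. The formal factorization $A=1\cdot(z_1\ \ z_2)$ leads instead to the larger space $\mathcal{F}\cap 1\cdot S=\mathcal{F}$, whose wandering subspace is $\mathbb{C}1$.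
\end{example}

\section{Formal power series}\label{sec:formal}

Call $A\in S^{m\times n}$ \emph{injective} if $Ax=0$, $x\in S^n$, implies $x=0$. Over $S$, relations can be trivialized in a strong form.

\begin{lemma}\label{lem:reduce}
For $A\in S^{m\times n}$ there is $U\in GL_n(S)$ with $AU=(A'\ \ 0)$, where $A'$ is injective, possibly with no columns.
\end{lemma}

\begin{proof}
We use induction on $n$. If $A$ is injective, which includes the case $n=0$, take $U=I$. Otherwise $Ax=0$ for some $x\ne0$. We want a vector in the kernel that can serve as a column of an invertible matrix, so by Lemma~\ref{lem:units} we want one with nonzero constant term. Let $e$ be the least length of a word with $\hat x(w)\ne0$. By Lemma~\ref{lem:strip}(c), $Ax_u=(Ax)_u=0$ for all $|u|=e$. Choose $u$ with $|u|=e$ and $\hat x(u)\ne0$, and put $c=x_u$. Then $Ac=0$ and $c(0)=\hat x(u)\ne0$, say $c_i(0)\ne0$. Let $U_0$ be the identity matrix with its $i$-th column replaced by $c$. Then $\det U_0(0)=c_i(0)\ne0$, so $U_0\in GL_n(S)$, and the $i$-th column of $AU_0$ is zero. After a permutation of columns we have $U_1\in GL_n(S)$ with $AU_1=(A_1\ \ 0)$, where $A_1$ has $n-1$ columns. If $U_2\in GL_{n-1}(S)$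 works for $A_1$, then $U=U_1(U_2\oplus1)$ works for $A$.
\end{proof}

The step that has no counterpart over $R$ is the invertibility of $U_0$. For the row $(f\ \ g)$ and $c=\binom{g}{-f}$ the entry $g=1-z_1$ is a unit of $S$ but not of $R$.

\begin{proposition}\label{prop:Ssylv}
$S$ is a Sylvester domain.
\end{proposition}

\begin{proof}
Let $AB=0$ with $A\in S^{m\times n}$, $B\in S^{n\times p}$. Take $U$ as in Lemma~\ref{lem:reduce}, with $A'$ having $s$ columns, and write $U^{-1}B=\binom{B'}{B''}$ with $B'$ having $s$ rows. Then $A'B'=(AU)(U^{-1}B)=0$, and injectivity of $A'$, applied to each column, gives $B'=0$. So $A$ is the product of $A'$ and the first $s$ rows of $U^{-1}$, and $B$ is the product of the last $n-s$ columns of $U$ and $B''$. Hence $\rho_S(A)+\rho_S(B)\le s+(n-s)=n$.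
\end{proof}

In the $2\times2$ case the space $G$ was closed because $x$ could be read off from $\binom{x}{\varphi x}$. For a general $P$, convergence of $Px_N$ gives no direct control of $x_N$. We avoid the $x_N$ altogether by describing $PS^r$ through linear equations, each involving finitely many coefficients.

\begin{lemma}\label{lem:closed}
For $P\in S^{m\times r}$, the set $PS^r$ is closed in $S^m$ under coefficientwise convergence.
\end{lemma}

\begin{proof}
Let $E_r$ be the complex vector space with basis the pairs $(w,j)$, $w$ a word and $1\le j\le r$. A column $x\in S^r$ is an arbitrary assignment of a number $x(w,j)=\hat x_j(w)$ to each basis vector, so $S^r$ is the algebraic dual $E_r^*$, and likewise $S^m=E_m^*$. Coefficientwise convergence implies convergence at each vector of $E_m$, since such a vector is a finite combination of basis vectors. Define a linear map $\tau:E_m\to E_r$ by the finite sums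
\[
\tau(w,i)=\sum_{j=1}^r\ \sum_{w=uv}\widehat{P_{ij}}(u)\,(v,j).
\]
By \eqref{eq:product}, $Px=x\circ\tau$. We claim that
\[
PS^r=\{y\in E_m^*:\ y|_{\ker\tau}=0\}.
\]
Each $x\circ\tau$ vanishes on $\ker\tau$. Conversely, if $y$ vanishes on $\ker\tau$, then $\tau(\xi)\mapsto y(\xi)$ is a well-defined linear functional on $\tau(E_m)$; extend it to $x\in E_r^*$ by zero on a complement, and $y=x\circ\tau$. Each condition $y(\xi)=0$, $\xi\in\ker\tau$, survives coefficientwise limits.
\end{proof}

\section{From formal to bounded factorizations}\label{sec:proof}

The next proposition is the key step. The matrix $P$ in it is purely formal.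

\begin{proposition}\label{prop:key}
Let $P\in S^{m\times r}$ and $G=\mathcal{F}^m\cap PS^r$. Then $G=\Theta\mathcal{F}^k$ for some $k\le r$ and some inner $\Theta\in R^{m\times k}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:closed}, $G$ is a closed subspace of $\mathcal{F}^m$. If $y=Px\in G$, then $yz_i=P(xz_i)\in G$, so $G$ is invariant. By Lemma~\ref{lem:wold} it suffices to show that $W=G\ominus G_1$ has dimension at most $r$.

First we show that
\begin{equation}\label{eq:saturated}
y=Px\in G,\quad x(0)=0\qquad\Longrightarrow\qquad y\in G_1 .
\end{equation}
Write $x=\sum_ix_iz_i$ with $x_i\in S^r$. By Lemma~\ref{lem:strip}(c), $y=\sum_i(Px_i)z_i$ is the decomposition of $y$ by last letters, and by Lemma~\ref{lem:strip}(b), $\sum_i\|Px_i\|^2=\|y\|^2<\infty$. So each $Px_i$ lies in $\mathcal{F}^m\cap PS^r=G$, although nothing is known about the size of $x_i$, and $y\in\bigoplus_iV_iG=G_1$.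

Now suppose that $y_0,\dots,y_r\in W$ are linearly independent, with $y_j=Px_j$. The $r+1$ vectors $x_j(0)\in\mathbb{C}^r$ satisfy a relation $\sum_jc_jx_j(0)=0$ with scalars $c_j$ not all zero. By \eqref{eq:saturated}, $\sum_jc_jy_j=P\sum_jc_jx_j$ lies in $G_1$. It also lies in $W$, and $W\cap G_1=0$, so it is zero. This contradicts independence.
\end{proof}

\begin{remark}
Both parts of the definition of $G$ are used in \eqref{eq:saturated}. Removing the last letter keeps a vector in $PS^r$ because all formal coefficient vectors $x_i$ are allowed, and it keeps a vector in $\mathcal{F}^m$ because the norm is a sum over words. The first property fails for the closed range in Example~\ref{ex:row}; the analogue of the second fails for $\mathbb{C}[t^2,t^3]$ in Example~\ref{ex:cusp}, where dividing $t^2$ by $t$ leaves the ring.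
\end{remark}

\begin{remark}
The inequality $k\le r$ can be strict. Let $d=1$, $\varphi=\sum_jj!\,z^j$ and $P=\binom1\varphi$. If $x\ne0$ and $\varphi x$ both lie in $H^2(\mathbb{D})$, write $x=x'z^e$ with $x'(0)\ne0$; then $x'$ and $\varphi x'$ are holomorphic in $\mathbb{D}$, so their quotient $\varphi$ has positive radius of convergence, which is false. Hence $G=0$ and $k=0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A\in R^{m\times n}$ and $r=\rho_S(A)$. A factorization over $R$ is one over $S$, so $r\le\rho_R(A)$. If $r=0$, then $A=0$ and both ranks vanish. Let $r\ge1$, write $A=PQ$ with $P\in S^{m\times r}$ and $Q\in S^{r\times n}$, and let $G,k,\Theta$ be as in Proposition~\ref{prop:key}. For $x\in\mathcal{F}^n$ the column $Ax$ lies in $\mathcal{F}^m$ because $A$ is a bounded multiplier, and $Ax=P(Qx)\in PS^r$. So $A\mathcal{F}^n\subset G=\Theta\mathcal{F}^k$, and Lemma~\ref{lem:division} gives $A=\Theta A'$ with $A'\in R^{k\times n}$ and $\|A'\|=\|A\|$. Therefore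
\[
\rho_R(A)\le k\le r\le\rho_R(A).
\]
All these numbers are equal, which proves the first and the last assertion. If $AB=0$ with $A\in R^{m\times n}$ and $B\in R^{n\times p}$, then Proposition~\ref{prop:Ssylv} gives
\[
\rho_R(A)+\rho_R(B)=\rho_S(A)+\rho_S(B)\le n .
\]
Since $R\ne0$, it is a Sylvester domain.
\end{proof}

\section{Kernels, coherence and weak dimension}\label{sec:homological}

Columns $R^n$ form a right $R$-module, and the module maps $R^n\to R^m$ are the left multiplications by matrices in $R^{m\times n}$. A right module is \emph{finitely presented} if it is the cokernel of such a map, and $R$ is \emph{right coherent} if every finitely generated right ideal is finitely presented. The \emph{weak global dimension} of $R$ is the supremum of the $j$ for which $\operatorname{Tor}^R_j(M,N)\ne0$ for some right module $M$ and left module $N$. We use these textbook facts: every module is a direct limit of finitely presented modules; $\operatorname{Tor}$ commutes with direct limits; $M$ is flat if and only if $\operatorname{Tor}_1^R(M,N)=0$ for all $N$; a finitely presented flat module is projective; and $\operatorname{Tor}_1^R(I,N)\cong\operatorname{Tor}_2^R(R/I,N)$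 for a right ideal $I$.

We also need the freeness of projectives, which is part of the projective-freeness quoted from \cite{AMS}. It follows quickly from Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:projfree}
Every finitely generated projective right $R$-module is free.
\end{lemma}

\begin{proof}
Such a module is isomorphic to $ER^n$ for an idempotent $E\in R^{n\times n}$. Since $E(I-E)=0$, Theorem~\ref{thm:main} gives factorizations $E=PQ$ through $r$ and $I-E=P'Q'$ through $r'$ over $R$ with $r+r'\le n$. Then $(P\ \ P')\binom{Q}{Q'}=I_n$, and taking constant terms gives $r+r'\ge n$. So $(P\ \ P')$ is square with invertible constant term, hence invertible over $S$ by Lemma~\ref{lem:units}, and its right inverse $\binom{Q}{Q'}$ is also a left inverse. In particular $QP=I_r$. Thus $P:R^r\to R^n$ is injective and $PR^r=PQPR^r\subset ER^n\subset PR^r$, so $ER^n\cong R^r$.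
\end{proof}

\begin{theorem}\label{thm:homological}
\begin{enumerate}
\item[(a)] For $A\in R^{m\times n}$ there are $l\le n-\rho_R(A)$ and an inner $\Psi\in R^{n\times l}$ such that $\{b\in R^n:Ab=0\}=\Psi R^l$, and this right module is free of rank $l$.
\item[(b)] $R$ is right coherent, and every finitely presented right $R$-module has a resolution of length at most $2$ by free modules of finite rank.
\item[(c)] The weak global dimension of $R$ is exactly $2$.
\end{enumerate}
\end{theorem}

\begin{proof}
(a) The formal kernel of $A$ is a formal column space, so Proposition~\ref{prop:key} applies to it. Take $U$ as in Lemma~\ref{lem:reduce}, with $A'$ having $s$ columns, and let $P$ consist of the last $n-s$ columns of $U$. Writing $x=U\binom{x'}{x''}$, we have $Ax=A'x'$, which vanishes exactly when $x'=0$. Hence $\{x\in S^n:Ax=0\}=PS^{n-s}$. As in the proof of Proposition~\ref{prop:Ssylv}, $A$ factors through $s$ over $S$, so $s\ge\rho_S(A)=\rho_R(A)$. By Proposition~\ref{prop:key},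
\[
\{x\in\mathcal{F}^n:Ax=0\}=\Psi\mathcal{F}^l
\]
with $\Psi\in R^{n\times l}$ inner and $l\le n-s\le n-\rho_R(A)$. In particular $A\Psi=0$, so $\Psi R^l$ lies in the kernel of $A$ on $R^n$. Conversely, if $b\in R^n$ and $Ab=0$, then $b\mathcal{F}\subset\Psi\mathcal{F}^l$, and Lemma~\ref{lem:division} gives $b\in\Psi R^l$. The map $\Psi:R^l\to R^n$ is injective because $R^l\subset\mathcal{F}^l$ and $\Psi$ is an isometry, so $\Psi R^l\cong R^l$.

(b) If $M$ is the cokernel of $A:R^n\to R^m$, then (a) gives the exact sequence
\[
0\longrightarrow R^l\xrightarrow{\ \Psi\ }R^n\xrightarrow{\ A\ }R^m\longrightarrow M\longrightarrow0 .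
\]
A finitely generated right ideal is the image of a row $A\in R^{1\times n}$, and by (a) it is the cokernel of $\Psi:R^l\to R^n$.

(c) By (b), $\operatorname{Tor}_j^R(M,N)=0$ for $j\ge3$ when $M$ is finitely presented, and then for all $M$ by passing to direct limits. So the weak dimension is at most $2$. Suppose that it is at most $1$, and let $I=fR+gR$ as in Proposition~\ref{prop:notsemifir}. Then $\operatorname{Tor}_1^R(I,N)\cong\operatorname{Tor}_2^R(R/I,N)=0$ for all $N$, so $I$ is flat. It is finitely presented by (b), hence projective, hence free by Lemma~\ref{lem:projfree}: $I\cong R^l$, with $l\ge1$ since $I\ne0$. Composing the surjection $(f\ \ g):R^2\to I$ with this isomorphism gives a surjection $C\in R^{l\times2}$. Choosing preimages of the standard basis gives $D\in R^{2\times l}$ with $CD=I_l$, and $C(0)D(0)=I_l$ forces $l\le2$. If $l=2$, then $C(0)$ is invertible, so $C$ is invertible over $S$ by Lemma~\ref{lem:units}; but $fg-gf=0$ says that $C\binom{g}{-f}=0$, a contradiction. If $l=1$, then $I$ is principal, contrary to Proposition~\ref{prop:notsemifir}.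
\end{proof}

The bound $2$ in (b) cannot be lowered: resolutions of length at most $1$ would give weak dimension at most $1$ by the first argument in (c). The inequality in (a) can be strict: for $d\ge2$ the row $A=(z_1\ \ z_2)$ has zero kernel, since words beginning with $z_1$ and with $z_2$ cannot cancel, so $l=0$ while $n-\rho_R(A)=1$.

\section{The universal skew field of fractions}\label{sec:field}

An \emph{epic $\Lambda$-field} is a skew field $K$ with a homomorphism $\Lambda\to K$ whose image generates $K$ as a skew field; it is a \emph{skew field of fractions} of $\Lambda$ if the homomorphism is injective. We use two results from \cite[Ch.~7]{Cohn}.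
\begin{enumerate}
\item[(i)] A Sylvester domain has a universal skew field of fractions, and the square matrices that become invertible over it are precisely the full ones.
\item[(ii)] An epic $\Lambda$-field is determined, up to isomorphism over $\Lambda$, by the set of square matrices over $\Lambda$ that become invertible over it.
\end{enumerate}
By Theorem~\ref{thm:main} and Proposition~\ref{prop:Ssylv}, (i) applies to both $R$ and $S$.

\begin{corollary}\label{cor:field}
A square matrix over $\mathbb{H}^\infty_d$ is full if and only if it is full over $S=\mathbb{C}\langle\langle z_1,\dots,z_d\rangle\rangle$. The universal skew field of fractions of $\mathbb{H}^\infty_d$ is the skew subfield generated by $\mathbb{H}^\infty_d$ inside the universal skew field of fractions $\mathcal{U}$ of $S$.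
\end{corollary}

\begin{proof}
The first statement is the equality of ranks in Theorem~\ref{thm:main}. We have $R\subset S\subset\mathcal{U}$; let $K$ be the skew subfield of $\mathcal{U}$ generated by $R$, an epic $R$-field. A square matrix $A$ over $R$ is invertible over $K$ if and only if it is invertible over $\mathcal{U}$: an inverse over $K$ is one over $\mathcal{U}$, and if $A$ is not invertible over the skew field $K$, then it annihilates a nonzero column over $K\subset\mathcal{U}$. By (i) for $S$, this happens if and only if $A$ is full over $S$, that is, full over $R$. By (i) for $R$, the same matrices are invertible over $K$ and over the universal skew field of fractions of $R$, and by (ii) these two epic $R$-fields are isomorphic over $R$.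
\end{proof}

\begin{thebibliography}{9}

\bibitem{AMS}
M\'eric L. Augat, Robert T.W. Martin and Eli Shamovich,
\emph{Rings of non-commutative functions and their fields of fractions},
arXiv:2509.21270 (2025).

\bibitem{Cohn}
Cohn,
\emph{Free Ideal Rings and Localization in General Rings},
Cambridge University Press, 2006.

\end{thebibliography}
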